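# Induced odd subdivisions in $K_{s,s}$-free graphs

## 1. The guess "exactly the bipartite graphs", tested on stars, triangles and four-cycles

All graphs are finite and simple. Take a graph $G$ of huge average degree that contains no $K_{s,s}$. Which graphs $H$ must appear in $G$ as an induced subgraph, if we may stretch each edge of $H$ into a path of odd length? The answer one would first guess is: exactly the bipartite ones. Here are the terms.

**Definition (freeness and subdivisions).** A graph is $K_{s,s}$-free if it has no subgraph, induced or not, isomorphic to $K_{s,s}$. A subdivision of $H$ is obtained from $H$ by replacing edges by possibly longer paths; it is an odd subdivision if each edge is replaced by a path of odd length (length $1$ is allowed). A graph $G$ contains an induced odd subdivision of $H$ if some induced subgraph of $G$ is isomorphic to an odd subdivision of $H$.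

The guess has a reason on each side. A theorem of Kühn and Osthus says that for every graph $H$ and every $s$, the $K_{s,s}$-free graphs with no induced subdivision of $H$ have bounded average degree. So without parity every $H$ is forced. With parity, bipartite hosts should get in the way, and they can only get in the way of odd cycles. The positive half of the guess is a conjecture posed by Rutger Campbell, James Davies and Robert Hickingbotham in "Binary matroids and degree-boundedness for pivot-minors", arXiv:2507.23182 (2025): for every bipartite $H$ and every $s$ there is a constant $C(H,s)$ such that every $K_{s,s}$-free graph with no induced odd subdivision of $H$ has average degree at most $C(H,s)$. Let us test the guess by hand.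

*A star.* Let $H=K_{1,t}$. Let $v$ be a vertex of $G$ of degree $\delta$ at least the average degree. By the Kővári–Sós–Turán theorem (recalled in Section 3) the graph induced on $N(v)$ has at most $s\delta^{2-1/s}$ edges, so its average degree is at most $2s\delta^{1-1/s}$. By Turán's theorem it has an independent set of size at least $\delta/(1+2s\delta^{1-1/s})$, which tends to infinity with $\delta$. With $v$, this gives an induced $K_{1,t}$ once $\delta$ is large. The hypothesis on $K_{s,s}$ is needed: a complete graph contains no induced odd subdivision of $K_{1,2}$, which would be an induced path on at least three vertices.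

*A triangle.* An odd subdivision of a triangle is an odd cycle. The point–line incidence graph of a projective plane of order $q$ is bipartite, $(q+1)$-regular and has no $C_4$, because two points lie on only one common line. So no bound on the average degree is possible for the triangle, as guessed.

*A four-cycle.* An odd subdivision of $C_4$ is an even cycle, and every even cycle of length $\ell\ge4$ is an odd subdivision of $C_4$ (use lengths $1,1,1,\ell-3$). If $G$ is bipartite of average degree at least $2$, it has a cycle, a shortest cycle is induced, and it is even. So for bipartite hosts the case $H=C_4$ is settled. For a general host it would be enough to find an *induced bipartite* subgraph of average degree at least $2$; Lemma 5 below provides one.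

The guess is correct, and it is convenient to prove more, with arbitrary prescribed parities.

**Definition (parity patterns).** For $\lambda:E(H)\to\{0,1\}$, a $\lambda$-subdivision of $H$ replaces each edge $f$ by a path of length at least $1$ whose length is $\equiv\lambda(f)\pmod 2$. Call $\lambda$ balanced if $\sum_{f\in E(Z)}\lambda(f)$ is even for every cycle $Z$ of $H$.

For example, on a triangle the pattern $(1,1,0)$ is balanced and $(1,1,1)$ is not. Balance is equivalent to the existence of a partition $V(H)=X\sqcup Y$ with $\lambda(f)=1$ exactly when $f$ joins $X$ to $Y$. If such a partition exists, every cycle crosses it an even number of times, so $\lambda$ is balanced. Conversely, take a spanning forest, root its trees, put each root in $X$, and put every other vertex on the side of its parent if the edge to the parent has $\lambda=0$ and on the other side otherwise. Forest edges are then correct. A further edge $f=uv$ closes a cycle with the forest path from $u$ to $v$; by balance $\lambda(f)$ has the parity of the number of crossing edges on this path, and that number is odd exactly when $u,v$ are on different sides.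

**Theorem 1.** If $\lambda$ is balanced then for every $s$ there is $C(H,\lambda,s)$ such that every $K_{s,s}$-free graph of average degree greater than $C(H,\lambda,s)$ contains an induced subgraph that is a $\lambda$-subdivision of $H$.

**Corollary (the conjecture).** If $H$ is bipartite, then $\lambda\equiv1$ is balanced. Hence $K_{s,s}$-free graphs with no induced odd subdivision of $H$ have average degree at most a constant $C(H,s)$.

**Theorem 2 (converse).** If $\lambda$ is not balanced, then for every $s\ge2$ there are $K_{s,s}$-free graphs of arbitrarily large average degree with no $\lambda$-subdivision of $H$, even as a non-induced subgraph.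

**Proof of Theorem 2.** Incidence graphs of projective planes are bipartite, $C_4$-free (so $K_{s,s}$-free for $s\ge2$) and have unbounded average degree. If $Z$ is a cycle of $H$ with $\sum_{f\in E(Z)}\lambda(f)$ odd, a $\lambda$-subdivision of $H$ contains a subdivision of $Z$ of odd length, that is, an odd cycle, and a bipartite graph has none. $\square$

So for $s\ge2$ a pattern $\lambda$ is unavoidable in $K_{s,s}$-free graphs of large average degree if and only if it is balanced; for odd subdivisions this says that bipartiteness of $H$ is necessary as well as sufficient. The rest of the notes proves Theorem 1.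

## 2. Bipartite hosts: branch vertices are needed on both sides

In a bipartite graph with sides $A,B$, a path has odd length exactly when its ends are on different sides. So if $V(H)=X\sqcup Y$ is the partition belonging to $\lambda$, and we find an induced subdivision of $H$ in a bipartite host with the branch vertices of $X$ in $B$ and those of $Y$ in $A$, then all parities are automatically right.

The first thing to try is to pass to a dense induced bipartite subgraph and then apply the theorem of Kühn and Osthus, as a black box, to some graph $F$ much larger than $H$, hoping to choose branch vertices on the correct sides among the many that we get. This stops at a definite point. The black box may return the graph $F'$ obtained from $F$ by subdividing each edge exactly once. In $F'$ all vertices of degree at least $3$ are original vertices of $F$, and these lie on one side. If $H$ has minimum degree at least $3$, then in any subdivision of $H$ inside $F'$ the branch vertices are original vertices of $F$, so *every* path has even length. Hence "contains an induced subdivision of $F$", for whatever $F$, cannot imply what we want. The graph $F'$ does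 not contradict Theorem 1, since its average degree $4|E(F)|/(|V(F)|+|E(F)|)$ is below $4$; but it shows that the density of the host must be used to place branch vertices on both sides.

So we build the subdivision ourselves. In Section 3 we find sets $A,B$ such that each $a\in A$ has exactly $k$ neighbors in $B$. We think of $a$ as a hyperedge, the $k$-set $N(a)\cap B$. Suppose that all vertices that we use from $B$ lie in a subset $S\subseteq B$. A hyperedge meeting $S$ in exactly two points $z,z'$ then works as a subdivided edge between $z$ and $z'$: it is a vertex of $A$ of degree $2$. A hyperedge lying wholly inside $S$ is a candidate for a branch vertex *on the $A$ side*. Branch vertices on the $B$ side are points of $S$. What has to be shown is that some highly connected piece of the graph formed by the trimmed hyperedges $zz'$ contains several complete hyperedges. That is the content of Proposition 12, and most of the work.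

## 3. From $K_{s,s}$-free graphs to linear hypergraphs

**Definition (linear hypergraph).** A hypergraph is linear if two distinct hyperedges share at most one vertex. It is $k$-uniform if all hyperedges have $k$ vertices.

The running example is the Fano plane: vertices $1,\dots,7$ and hyperedges $123,145,167,246,257,347,356$. It is linear and $3$-uniform.

We use the following published results.

* Kővári–Sós–Turán: a $K_{s,s}$-free graph on $N$ vertices has at most $sN^{2-1/s}$ edges.
* Ajtai–Komlós–Szemerédi (JCTA 1980; also Shearer 1983): a triangle-free graph on $N$ vertices of average degree $\le\Delta$, where $\Delta\ge2$, has an independent set of size $\ge c_0N\log\Delta/\Delta$, with $c_0>0$ absolute.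
* Mader: a graph of average degree $\ge4L$ has an $L$-connected subgraph.
* Bollobás–Thomason (Combinatorica 1996): every $22q$-connected graph is $q$-linked, that is, for any $2q$ distinct vertices $s_1,\dots,s_q,t_1,\dots,t_q$ there are pairwise disjoint paths joining $s_i$ to $t_i$.

We also use $1-\pi\ge e^{-2\pi}$ for $0\le\pi\le\frac12$; it holds because $\log(1-\pi)$ is concave, is $0$ at $0$ and exceeds $-1$ at $\frac12$.

**Proposition 3.** For all $s$, $k\ge2$, $C$ there is $d$ such that every $K_{s,s}$-free graph $G$ of average degree $\ge d$ has disjoint independent sets $A,B$, $|A|\ge C|B|>0$, such that each $a\in A$ has exactly $k$ neighbors in $B$ and any two distinct $a,a'\in A$ have at most one common neighbor in $B$.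

So $\{N(a)\cap B:a\in A\}$ is a linear $k$-uniform hypergraph on $B$ with exactly $|A|$ hyperedges (distinct vertices give distinct hyperedges because $k\ge2$). Since $K_{1,1}$-free graphs are $K_{2,2}$-free, we may assume $s\ge2$. The proof has three lemmas: a good independent set, then an induced bipartite subgraph, then linearity.

**Lemma 4.** There are $D_0(s)$ and a function $g_s$ with $g_s(D)\to\infty$ as $D\to\infty$ such that for $D\ge D_0(s)$ every $K_{s,s}$-free graph on $N$ vertices of average degree $\le D$ has an independent set of size $\ge g_s(D)N/D$.

*Purpose.* Turán's theorem gives about $N/D$; we need to beat this by an unbounded factor. We sample a random set so sparse that few triangles survive, and then use the triangle-free theorem.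

*Proof.* Let $G_1$ be induced by the vertices of degree $\le2D$; there are $N_1\ge N/2$ of them. Each neighborhood in $G_1$ has at most $2D$ vertices and so spans at most $s(2D)^{2-1/s}\le4sD^{2-1/s}$ edges. Hence $G_1$ has at most $N_1\cdot4sD^{2-1/s}$ triangles, and at most $N_1D$ edges. Keep each vertex of $G_1$ independently with probability $\rho=D^{-1+1/(4s)}$, and let $X_0,Y_0,T_0$ be the numbers of surviving vertices, edges and triangles. Then $EX_0=\rho N_1$, $EY_0\le\rho^2N_1D$, and
$$ET_0\le\rho^3N_1\cdot4sD^{2-1/s}=\rho N_1\cdot4sD^{-1/(2s)}\le\rho N_1/8$$
for large $D$. Hence $E[X_0-Y_0/(4\rho D)-2T_0]\ge\rho N_1(1-\frac14-\frac14)=\rho N_1/2$. Fix an outcome with value at least $\rho N_1/2$. Then $X_0\ge\rho N_1/2$, $T_0\le X_0/2$ and $Y_0\le4\rho DX_0$. Deleting a vertex from each triangle leaves a triangle-free graph on at least $X_0/2\ge\rho N_1/4\ge\rho N/8$ vertices, of average degree at most $2Y_0/(X_0/2)\le16\rho D=16D^{1/(4s)}$. By Ajtai–Komlós–Szemerédi it has an independent set of size at least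
$$c_0\,\frac{\rho N}{8}\cdot\frac{\log(16D^{1/(4s)})}{16\rho D}\ \ge\ \frac{c_0}{512s}\cdot\frac{N\log D}{D}.$$
So $g_s(D)=c_0\log D/(512s)$ works. $\square$

**Lemma 5.** For all $s$ and all integers $k\ge1$ there is $d$ such that every $K_{s,s}$-free graph of average degree $\ge d$ has an induced bipartite subgraph of average degree $\ge k$.

*Purpose.* We choose a sparse random set $B$, clean it to an independent set $B^*$, and look at the vertices with exactly $k$ neighbors in $B^*$. There will be about $D$ times more of them than of $B$. Independence among them costs a factor $D$ by Turán, which would leave only a constant ratio that may be too small; the unbounded factor of Lemma 4 is what saves us.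

*Proof.* Let $G'$ be an induced subgraph of maximum average degree $D\ge d$, and $n=|V(G')|$. Every subgraph of $G'$ has average degree $\le D$. So we can repeatedly remove a vertex of degree $\le D$ in the remaining graph; orient each edge away from the end that is removed first. All outdegrees are $\le D$. Since $\sum_vd^+(v)=Dn/2$, at least $n/3$ vertices have outdegree $\ge D/4$: if their proportion is $x$, then $\frac12\le x+\frac{1-x}4$, so $x\ge\frac13$. Fewer than $n/6$ vertices have indegree $>3D$, since the indegrees also sum to $Dn/2$. So the set $A_1$ of vertices with outdegree $\ge D/4$ and indegree $\le3D$ has size $\ge n/6$.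

Let $B$ contain each vertex independently with probability $\pi=k/D$, and let $B^*=\{u\in B:N^+(u)\cap B=\emptyset\}$. This set is independent, because an edge inside it would be oriented from one of its vertices to a vertex of $B$. For $a\in A_1$ let $F_a$ be the event that $a\notin B$, that $U:=N(a)\cap B$ is an independent $k$-subset of $N^+(a)$, and that no out-neighbor of a vertex of $U$ is in $B$. Under $F_a$ we have $U\subseteq B^*$, so $N(a)\cap B^*=U$ has size $k$.

We bound $P(F_a)$ from below. Let $\delta=d^+(a)\ge D/4$. The set $N^+(a)$ spans at most $s\delta^{2-1/s}$ edges, and a given edge lies in a fraction $\frac{k(k-1)}{\delta(\delta-1)}$ of the $k$-subsets of $N^+(a)$. So at most a fraction $2sk^2\delta^{-1/s}\le\frac12$ of these subsets are not independent, for $D$ large. For a fixed independent $U$, the event asks that the $k$ vertices of $U$ be in $B$ and that certain other vertices not be in $B$: the vertex $a$, the rest of $N(a)$, which has at most $4D$ vertices, and the at most $kD$ out-neighbors of $U$. These are at most $1+4D+kD\le(5+k)D$ vertices, none of them in $U$. The events for different $U$ are disjoint. Hence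
$$P(F_a)\ge\tfrac12\Big(\frac D{4k}\Big)^k\pi^k(1-\pi)^{(5+k)D}\ge\tfrac12\,4^{-k}e^{-2k(5+k)}=:c.$$
Let $A_2$ be the set of $a\in A_1$ for which $F_a$ occurs. As $E|B|=kn/D$,
$$E\Big[|A_2|-\frac{cD}{12k}|B|\Big]\ge\frac{cn}6-\frac{cn}{12}>0.$$
Fix an outcome with $|A_2|>\frac{cD}{12k}|B|$. Since $G'[A_2]$ has average degree $\le D$, Lemma 4 gives an independent set $A\subseteq A_2$, not empty, with
$$|A|\ge g_s(D)\frac{|A_2|}D\ge g_s(D)\frac c{12k}|B|\ge|B^*|$$
for $D$ large. As $A\cap B=\emptyset$, the induced bipartite graph on $A\cup B^*$ has $k|A|$ edges and at most $2|A|$ vertices, so its average degree is at least $k$. $\square$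

**Lemma 6.** For all $p,q\ge1$, $k\ge2$, $C$ there is $d=d(p,q,k,C)$ such that every bipartite graph with sides $U_1,U_2$, of average degree $\ge d$, with no biclique having $p$ vertices in $U_1$ and $q$ in $U_2$, contains sets $A,B$ in different sides with the properties in Proposition 3.

*Purpose.* We sample $B$ again; the danger is pairs of points of $B$ with many common neighbors. If such heavy pairs are rare around most vertices, we avoid them. If not, then in the neighborhood of some vertex $v$ there is again a dense bipartite graph, and there the forbidden biclique is smaller.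

*Proof.* We use induction on $p+q$. Pass to an induced subgraph $G'$ of maximum average degree $D\ge d$. Its minimum degree is $\ge D/2$, since deleting a vertex of smaller degree would increase the average degree. Let $A_0$ be a larger side of $G'$ and $B_0$ the other side. Suppose $A_0\subseteq U_1$; in the other case interchange $U_1,U_2$ and $p,q$ (and let $d$ be the maximum of the values needed in the two cases). Since $|A_0|$ is at least half of the vertices, the vertices of $A_0$ have average degree $\le D$. So $A_1=\{a\in A_0:\deg a\le2D\}$ satisfies $|A_1|\ge|A_0|/2\ge|B_0|/2$, and its vertices have degrees in $[D/2,2D]$.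

Call a pair in $B_0$ *heavy* if it has $\ge\sqrt D$ common neighbors in $A_1$. Let $\kappa=1/(4k^2)$, and call $a\in A_1$ *light* if $N(a)$ contains at most $\kappa\deg(a)^2$ heavy pairs.

*Case 1: the set $A_2$ of light vertices has $|A_2|\ge|A_1|/2$, so $|A_2|\ge|B_0|/4$.* Let $B\subseteq B_0$ be random with density $\pi=k/D$. If $a\in A_2$ has degree $\delta$, the number of $k$-subsets of $N(a)$ without heavy pairs is at least
$$\binom\delta k-\kappa\delta^2\binom{\delta-2}{k-2}\ge\binom\delta k(1-2\kappa k^2)=\tfrac12\binom\delta k,$$
because $\binom{\delta-2}{k-2}=\frac{k(k-1)}{\delta(\delta-1)}\binom\delta k\le\frac{2k^2}{\delta^2}\binom\delta k$. So with probability at least $\frac12(\delta/k)^k\pi^k(1-\pi)^{2D}\ge\frac12\,2^{-k}e^{-4k}=:c$ we have $|N(a)\cap B|=k$ with no heavy pair inside. Let $A_3$ be the set of such $a\in A_2$. As $E|B|=\frac kD|B_0|\le\frac{4k}D|A_2|$, we get $E\big[|A_3|-\frac{cD}{8k}|B|\big]\ge c|A_2|/2>0$. Fix an outcome with $|A_3|>\frac{cD}{8k}|B|$. Then $A_3\ne\emptyset$, and so $B\ne\emptyset$. Each $a\in A_3$ shares at least two neighbors in $B$ with at most $\binom k2\sqrt D$ others, since none of the $\binom k2$ pairs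 in $N(a)\cap B$ is heavy. So greedily there is $A\subseteq A_3$ whose members pairwise have at most one common neighbor in $B$, with
$$|A|\ge\frac{|A_3|}{k^2\sqrt D}\ge\frac{c\sqrt D}{8k^3}|B|\ge C|B|$$
for $D$ large.

*Case 2: more than half of $A_1$ is not light.* If $q\le2$ and $D\ge p^2$, a heavy pair together with $p$ of its common neighbors would contain a forbidden biclique. So there is no heavy pair, every vertex is light, and this case cannot occur. So let $q\ge3$. For $v\in B_0$ let $A_v=N(v)\cap A_1$ and $B_v=\{u:\{u,v\}\text{ heavy}\}$. The sum $\sum_ve(A_v,B_v)$ counts every heavy pair in every $N(a)$, $a\in A_1$, twice, so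
$$\sum_ve(A_v,B_v)\ge2\cdot\frac{|A_1|}2\cdot\frac{\kappa D^2}4,\qquad \sum_v|A_v|=\sum_{a\in A_1}\deg a\le2D|A_1|.$$
So some $v$ has $e(A_v,B_v)>0$ and $e(A_v,B_v)\ge\frac{\kappa D}8|A_v|$. Each $u\in B_v$ has $\ge\sqrt D$ neighbors in $A_v$, so $|B_v|\le e(A_v,B_v)/\sqrt D$. Hence $G'[A_v\cup B_v]$ has average degree at least $2/\big(\frac8{\kappa D}+\frac1{\sqrt D}\big)$, which tends to infinity with $D$. As $v\notin B_v$ is adjacent to all of $A_v$, this graph has no biclique with $p$ vertices in $A_v\subseteq U_1$ and $q-1$ in $B_v\subseteq U_2$. Apply induction. $\square$

**Proof of Proposition 3.** Apply Lemma 5 with $k$ replaced by $\lceil d(s,s,k,C)\rceil$, then Lemma 6 with $p=q=s$ to the induced bipartite subgraph obtained. The sets $A,B$ are independent in $G$ because that bipartite subgraph is induced. $\square$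

## 4. $L$-components: highly connected pieces with small overlaps

Fix $L\ge1$.

**Definition ($L$-components).** A graph is $L$-connected if it has at least $L+1$ vertices and no set of fewer than $L$ vertices disconnects it. An $L$-component of a graph $\Gamma$ is an inclusion-maximal $W\subseteq V(\Gamma)$ with $\Gamma[W]$ $L$-connected. An edge, or a set of vertices, lies in $W$ if all its vertices do.

For $L=1$ these are the connected components with at least two vertices. For $L=2$ let $\Gamma$ be two triangles sharing a vertex: the $2$-components are the two triangles, and they share $L-1=1$ vertex. We need to know that $L$-components overlap little and cover most edges.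

**Fact 7.** If $\Gamma[W],\Gamma[W']$ are $L$-connected and $|W\cap W'|\ge L$, then $\Gamma[W\cup W']$ is $L$-connected. So distinct $L$-components share at most $L-1$ vertices, and the vertex set of every $L$-connected subgraph lies in exactly one $L$-component.

*Proof.* For $|Z|<L$, the graphs $\Gamma[W]-Z$ and $\Gamma[W']-Z$ are connected and share a vertex of $(W\cap W')\setminus Z$, so $\Gamma[W\cup W']-Z$ is connected. The statement about distinct $L$-components follows by maximality. An $L$-connected subgraph has at least $L+1$ vertices, its vertex set induces an $L$-connected graph, so it lies in some $L$-component, and not in two. $\square$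

The next fact is the counting tool behind everything else: up to the shift by $L-1$, sizes of $L$-components add up as if they were disjoint.

**Fact 8.** For a nonempty family $\mathcal F$ of $L$-components of $\Gamma$ and $U\subseteq V(\Gamma)$,
$$\sum_{W\in\mathcal F}\big(|W\cap U|-(L-1)\big)\le\Big|\bigcup\mathcal F\cap U\Big|-(L-1).\tag{1}$$

For the two triangles with $L=2$ and $U=V(\Gamma)$ this reads $2+2\le5-1$, with equality.

*Proof.* Induction on $|\mathcal F|$, with equality if $|\mathcal F|=1$. Let $|\mathcal F|\ge2$. The graph $\Gamma^*=\bigcup_{W\in\mathcal F}\Gamma[W]$ is not $L$-connected, since its vertex set properly contains each $W\in\mathcal F$ and these are maximal. So a set of at most $L-1$ vertices disconnects it: there are $X\cup Y=V(\Gamma^*)$ with no $\Gamma^*$-edge between $X\setminus Y$ and $Y\setminus X$, both nonempty, and $|X\cap Y|\le L-1$. Each $W\in\mathcal F$ lies in $X$ or in $Y$, since $\Gamma[W]-(X\cap Y)$ is connected. Let $\mathcal F_X$ be the members in $X$ and $\mathcal F_Y$ the rest. Both are nonempty: a member covering a vertex of $X\setminus Y$ is not in $Y$, so it is in $X$; a member covering a vertex of $Y\setminus X$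 is not in $X$. Add the inequalities for $\mathcal F_X$ and $\mathcal F_Y$. The right side is
$$\Big|\bigcup\mathcal F\cap U\Big|+\Big|\bigcup\mathcal F_X\cap\bigcup\mathcal F_Y\cap U\Big|-2(L-1)\le\Big|\bigcup\mathcal F\cap U\Big|-(L-1),$$
because $\bigcup\mathcal F_X\cap\bigcup\mathcal F_Y\subseteq X\cap Y$. $\square$

**Fact 9.** Over all $L$-components $W$ of $\Gamma$, $\sum_W(|W|-(L-1))\le|V(\Gamma)|$ and $\sum_W|W|\le L|V(\Gamma)|$.

*Proof.* The first bound is Fact 8 with $U=V(\Gamma)$ (and trivial if there is no $L$-component). Put $w=|W|-(L-1)\ge2$. Then $|W|=w+(L-1)\le w+\frac{L-1}2w=\frac{L+1}2w$, so $\sum_W|W|\le\frac{L+1}2|V(\Gamma)|\le L|V(\Gamma)|$. $\square$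

**Fact 10.** The $L$-components can be ordered $W_1,W_2,\dots$ such that $X_j:=W_j\cap\bigcup_{i<j}W_i$ has $|X_j|\le2(L-1)$ for all $j$.

*Proof.* For a nonempty family $\mathcal F$ of $L$-components let $U$ be the set of vertices in at least two members. By Fact 8,
$$2|U|\le\sum_{W\in\mathcal F}|W\cap U|\le|U|+(|\mathcal F|-1)(L-1).$$
So $|U|\le(|\mathcal F|-1)(L-1)$ and $\sum_W|W\cap U|\le2(|\mathcal F|-1)(L-1)$. Some $W\in\mathcal F$ therefore has $|W\cap U|\le2(L-1)$, and $W\cap U$ is its intersection with the union of the other members. Starting from all $L$-components, put such a $W$ last, remove it, and iterate. $\square$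

**Fact 11.** At most $2L|V(\Gamma)|$ edges of $\Gamma$ lie in no $L$-component.

*Proof.* If there were more, the graph formed by these edges would have average degree $>4L$. By Mader it would have an $L$-connected subgraph, and the edges of this subgraph lie in an $L$-component by Fact 7, a contradiction. $\square$

## 5. Trimmed hyperedges and the statement $P_r$

Fix $k\ge2$, and let $\mathcal H$ be a linear $k$-uniform hypergraph with vertex set $V$, $|V|=n$, and edge set $E$, $|E|=m$.

**Definition (trimmed graph).** For $T\subseteq S\subseteq V$ let $\Gamma(S,T)$ be the graph with vertex set $T$ in which $xy$ is an edge iff $e\cap S=\{x,y\}$ for some $e\in E$. By linearity this $e$ is unique. A hyperedge $e$ has type $(a,b)$ with respect to $(S,T)$ if $|e\cap T|=a$ and $|e\cap(S\setminus T)|=b$.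

In the Fano plane take $T=\{1,2,3,4\}$, $S=\{1,2,3,4,5\}$, so that $6,7$ are out. The traces of size two inside $T$ are $246\mapsto24$ and $347\mapsto34$, so $\Gamma(S,T)$ has the edges $24,34$. The hyperedge $145$ has type $(2,1)$. If $5$ is dropped from $S$, it is trimmed to the new edge $14$. If instead $5$ joins $T$, the new edges are $25$ (from $257$) and $35$ (from $356$).

Why two sets? If $T=S$, then shrinking $S$ both creates edges and kills vertices. With two sets, the graph grows when $T$ grows and when $S$ shrinks:
$$T\subseteq T'\subseteq S'\subseteq S\ \Longrightarrow\ \Gamma(S,T)\subseteq\Gamma(S',T').\tag{2}$$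
Indeed, if $e\cap S=\{x,y\}\subseteq T$, then $e\cap S'\subseteq\{x,y\}$, and $x,y\in T\subseteq S'$. Think of $S\setminus T$ as a reservoir of undecided vertices, each of which can later join $T$ or drop out.

**Definition (random pair).** For $\alpha+\beta+\gamma=1$, an $(\alpha,\beta,\gamma)$-random pair $(S,T)$ puts each vertex independently in $T$, $S\setminus T$, $V\setminus S$ ("out") with probabilities $\alpha,\beta,\gamma$. Which of the three holds is the *status* of the vertex.

**Proposition 12 ($P_r$, $2\le r\le k$).** For all $L\ge1$, $\varepsilon>0$, $\eta\in(0,\frac13]$ there is $C_0$ (depending only on $k,r,L,\varepsilon,\eta$) such that if $m\ge C_0n$ and $\alpha,\beta,\gamma\ge\eta$, then for an $(\alpha,\beta,\gamma)$-random pair the expected number of $e\in E$ with $e\cap S\subseteq T$, $|e\cap S|=r$, and $e\cap S$ contained in no $L$-component of $\Gamma(S,T)$, is at most $\varepsilon m$.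

In the Fano example with $L=1$, the hyperedge $123$ is of the kind counted in $P_3$: its trace $\{1,2,3\}$ lies in $T$, but the only $1$-component of $\Gamma(S,T)$ is $\{2,3,4\}$.

The case $P_2$ is immediate. If $e\cap S=\{x,y\}\subseteq T$, then $xy$ is an edge of $\Gamma(S,T)$, distinct such $e$ give distinct edges, and by Fact 11 at most $2Ln$ of these edges lie in no $L$-component. So $C_0=2L/\varepsilon$ works. For our purpose we need $P_k$, where $e\cap S\subseteq T$ and $|e\cap S|=k$ means $e\subseteq T$. We first see why it is enough.

## 6. Theorem 1 deduced from $P_k$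

**Step 1 (constants and the hypergraph).** This step fixes the setting. Let $V(H)=X\sqcup Y$ with $\lambda(f)=1$ iff $f$ joins $X$ and $Y$. We may assume $V(H)\ne\emptyset$. Let
$$h=|Y|,\quad k=\max(3,\Delta(H)),\quad L=30\big(|V(H)|k+|E(H)|+1\big),\quad\varepsilon=3^{-k}/2.$$
Let $C_0$ be given by $P_k$ for $(L,\varepsilon,\frac13)$, and let $C\ge\max(C_0,1)$ with $3^{-k}C/(2L)>hk$. Let $G$ be $K_{s,s}$-free with average degree at least the $d$ of Proposition 3 for $(s,k,C)$. We obtain $A,B$ and the linear $k$-uniform hypergraph $\mathcal H$ on $V=B$, $n=|B|$, with hyperedges $N(a)\cap B$, $a\in A$, and $m=|A|\ge Cn$. We identify $a$ with its hyperedge.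

**Step 2 (a good component).** We look for an $L$-component that contains $h$ disjoint complete hyperedges. Take a $(\frac13,\frac13,\frac13)$-random pair. The expected number of hyperedges $e\subseteq T$ is $3^{-k}m$, and by $P_k$ the expected number of those that lie in no $L$-component of $\Gamma(S,T)$ is at most $3^{-k}m/2$. Fix $(S,T)$ for which at least $3^{-k}m/2$ hyperedges lie in $L$-components. As $\sum_W|W|\le Ln$ by Fact 9, some $L$-component $W\subseteq T$ contains at least
$$\frac{3^{-k}m}{2Ln}|W|\ge\frac{3^{-k}C}{2L}|W|>hk|W|$$
hyperedges. Among these there are $h$ pairwise disjoint ones. This is trivial if $h=0$. Otherwise, if it failed, a maximal disjoint family would cover fewer than $hk$ vertices, and these would meet all hyperedges inside $W$; but by linearity each vertex is in at most $|W|$ hyperedges inside $W$, so there would be at most $hk|W|$ of them. Let $e_y$ ($y\in Y$) be disjoint hyperedges inside $W$, and let $Q=\Gamma(S,T)[W]$. This graph is $L$-connected, and its minimum degree is $\ge L$, since the neighbors of a vertex of smaller degree would separate it from the rest.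

**Step 3 (linking).** Here we find the paths in $Q$. For $y\in Y$ and each edge $f\ni y$ of $H$ choose $\tau(f,y)\in e_y$, distinct for distinct $f$; this is possible as $k\ge\Delta(H)$. Let $D_1$ be the set of unchosen vertices of $\bigcup_ye_y$. Choose distinct vertices $u_x\in W\setminus\bigcup_ye_y$ for $x\in X$, which is possible as $|W|>L\ge hk+|X|$. Put $D=D_1\cup\{u_x:x\in X\}$. Then $|D\cup\bigcup_ye_y|\le hk+|X|\le|V(H)|k$. For $x\in X$ and each $f\ni x$ choose a neighbor $\tau(f,x)$ of $u_x$ in $Q$ outside $D\cup\bigcup_ye_y$, all these, over all $x$ and $f$, distinct. This is possible since $u_x$ has at least $L$ neighbors and at most $|V(H)|k+2|E(H)|$ vertices are forbidden.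

Now all $\tau(f,p)$, $p\in f\in E(H)$, are distinct vertices of $Q-D$. The graph $Q-D$ is $(L-|D|)$-connected, with $L-|D|\ge22|E(H)|$. So, if $E(H)\ne\emptyset$, it is $|E(H)|$-linked by Bollobás–Thomason. Hence there are pairwise disjoint paths $P_f$, $f=pq\in E(H)$, in $Q-D$ from $\tau(f,p)$ to $\tau(f,q)$. Extend $P_f$ to $P_f^+$ by adding the edge $u_p\tau(f,p)$ for each end $p$ of $f$ in $X$. Since $u_x\in D$, the paths $P_f^+$ pairwise share no vertices except common ends $u_x$.

**Step 4 (the induced subgraph).** We read off the subdivision in $G$. Let $B''\subseteq W$ be the set of all vertices of the paths $P_f^+$ together with all $u_x$. Let $A''\subseteq A$ consist of the $e_y$ ($y\in Y$) and, for each edge $zz'$ of each $P_f^+$, the unique hyperedge $g$ with $g\cap S=\{z,z'\}$. In $G[A''\cup B'']$ the sets $A''$ and $B''$ are independent, and adjacency between them is incidence in $\mathcal H$.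

Since $B''\subseteq W\subseteq T\subseteq S$, each such $g$ satisfies $g\cap B''=\{z,z'\}$. Also $e_y\cap B''=\{\tau(f,y):f\ni y\}$: the chosen vertices are ends of paths $P_f$, and $B''\cap D_1=\emptyset$ since the $P_f$ avoid $D$ and the vertices $u_x$ and $\tau(f,x)$ with $x\in X$ lie outside $\bigcup_ye_y$. The $e_y$ are distinct from the $g$'s since $e_y\subseteq S$ gives $|e_y\cap S|=k\ge3$, and distinct path edges give distinct $g$.

Therefore $G[A''\cup B'']$ consists exactly of branch vertices $u_x$ ($x\in X$), $e_y$ ($y\in Y$) and, for each $f\in E(H)$, a path consisting of $P_f^+$ with every edge subdivided once, plus one edge $e_y\tau(f,y)$ for each end $y$ of $f$ in $Y$. These paths are internally disjoint and join the branch vertices of the ends of $f$. So $G[A''\cup B'']$ is an induced subdivision of $H$, and the path for $f$ has length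
$$2|E(P_f^+)|+|f\cap Y|\equiv|f\cap Y|\equiv\lambda(f)\pmod2,$$
since $|f\cap Y|=1$ exactly when $f$ joins $X$ to $Y$. This proves Theorem 1, given Proposition 12. $\square$

## 7. From two vertices to three: pieces are counted per vertex, not per hyperedge

It remains to prove $P_r$ for $r\ge3$ by induction on $r$. Consider $r=3$, and a hyperedge that a random pair trims to three vertices, all in $T$. Nothing puts these three directly into one $L$-component, because only traces of size two are edges.

A sensible plan is to expose the pair in two rounds, first a coarse pair $(S,T)$ and later a finer pair $(S^-,T^+)$ with $T\subseteq T^+\subseteq S^-\subseteq S$. Suppose in the first round $e\cap T=\{x\}$ and $e\cap(S\setminus T)=\{y_1,y_2\}$. If we dropped $y_2$ and let $y_1$ join $T$, then $e$ would be trimmed to the edge $xy_1$, and by $P_2$ this edge usually lies in an $L$-component. One would like to say that moving a single vertex hardly changes the $L$-components, so that $x$ lay in an $L$-component $K$ already and $y_1$ attaches to $K$; in the same way $y_2$ attaches to $K$; then after the second round all three are together.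

How would one show that one-vertex moves change little? By a monotone quantity. As undecided vertices join or drop, the graph $\Gamma(S,T)$ grows. A potential that is between $0$ and $n$ and increases whenever $L$-components are enlarged or created can increase only $n$ in total, so on average one move creates $O(1)$ changes. This is correct and is carried out in Section 8. But it counts changes *per vertex*, and a vertex lies in about $km/n$ hyperedges on average, a number that we assume to be huge. One change can concern all of them.

Here is the phenomenon with $L=1$, $k=3$. Let $w\in S\setminus T$, let $x_1,\dots,x_N,z_1,\dots,z_N\in T$, and take the hyperedges $\{w,x_i,z_i\}$, together with $\{x_i,x_{i+1},o_i\}$ and $\{z_i,z_{i+1},o_i'\}$, $1\le i<N$, where the $o_i,o_i'$ are distinct and out. The hypergraph is linear. The graph $\Gamma(S,T)$ consists of two paths, $x_1\cdots x_N$ and $z_1\cdots z_N$. If $w$ is dropped, all the edges $x_iz_i$ appear, and the two components merge. Only two pieces are merged, yet all $N$ hyperedges at $w$ are affected.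

The way past this: in such a case very many hyperedges through $w$ touch *the same* component $K$, and that is useful. Call a hyperedge through $y\in S\setminus T$ that meets $K$ a touch of $(y,K)$. If there are few touches, the count per vertex is good enough. If there are many, suppose $y$ joins $T$ in the second round. A positive fraction of the touches will then lose all their other undecided vertices, so they are trimmed to smaller traces, to which the induction hypothesis applies: each of them, with few exceptions, puts $y$ into one $L$-component with a point of $K$. Since different $L$-components overlap in a controlled way, many distinct points of $K$ force $y$ into the same $L$-component as $K$ itself. So pairs $(y,K)$ with many touches rarely fail to attach.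

Claim 14 below makes precise that almost every hyperedge has a pair $(y,K)$ with many touches, and Claim 15 that such pairs rarely fail.

## 8. One-vertex moves and a bounded potential

For the rest of the notes let $r\ge3$ and assume $P_2,\dots,P_{r-1}$. Fix $L,\varepsilon,\eta$ and $\alpha^*,\beta^*,\gamma^*\ge\eta$ with sum $1$. Below, $M\ge1$ is a large constant, $\varepsilon'$ a small one, $C_0$ a large one, chosen in this order depending only on $k,r,L,\varepsilon,\eta$ (see Section 12). We assume $m\ge C_0n$, where $C_0$ is at least the constants given by $P_{r'}$, $2\le r'<r$, for $(L,\varepsilon',\eta/4)$.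

**Definition (potential, new components, pieces).** Let $\Psi(\Gamma)=\sum_W(|W|-L)$ over the $L$-components of $\Gamma$; by Fact 9, $0\le\Psi(\Gamma)\le|V(\Gamma)|$. Let $\Gamma\subseteq\Gamma'$, possibly with more vertices. An $L$-component $W'$ of $\Gamma'$ is new (with respect to $\Gamma\to\Gamma'$) if it is not an $L$-component of $\Gamma$. Its pieces are the $L$-components of $\Gamma$ contained in $W'$, and the singletons $\{x\}$ for $x\in W'$ in none of these. So every vertex of $W'$ lies in a piece. Let $\pi(\Gamma,\Gamma')$ be the total number of pieces of new components.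

For $L=2$, let $\Gamma$ be a path on three vertices and $\Gamma'$ the triangle on them. The triangle is new with three singleton pieces, so $\pi=3$, while $\Psi$ rises from $0$ to $1$. In the Fano example with $L=1$, dropping $5$ turns $\{2,3,4\}$ into $\{1,2,3,4\}$; the pieces are $\{2,3,4\}$ and $\{1\}$, so $\pi=2$, and $\Psi$ rises from $2$ to $3$. Both are equality cases of the following fact.

**Fact 13.** $\pi(\Gamma,\Gamma')\le(L+1)\big(\Psi(\Gamma')-\Psi(\Gamma)\big)$.

*Proof.* By Fact 7 each $L$-component of $\Gamma$ lies in exactly one $L$-component of $\Gamma'$. So $\Psi(\Gamma')-\Psi(\Gamma)=\sum_{W'}\Delta(W')$ with $\Delta(W')=(|W'|-L)-\sum_{W\subseteq W'}(|W|-L)$, where $W$ runs over $L$-components of $\Gamma$. If $W'$ is not new, the only $L$-component of $\Gamma$ contained in it is itself, and $\Delta(W')=0$.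

Let $W'$ be new with $a$ component pieces and $\nu$ singleton pieces. If $a\ge1$, Fact 8 with $U=V(\Gamma)$ gives $\sum_{W\subseteq W'}(|W|-(L-1))\le|W'|-\nu-(L-1)$. Subtracting $a$ from both sides, $\sum_{W\subseteq W'}(|W|-L)\le|W'|-\nu-(L-1)-a$, so $\Delta(W')\ge a+\nu-1$. Newness excludes $a=1,\nu=0$, so $a+\nu\ge2$, and $(L+1)\Delta(W')\ge2(a+\nu-1)\ge a+\nu$. If $a=0$ then $\nu=|W'|\ge L+1$, and $\Delta(W')=|W'|-L\ge|W'|/(L+1)$: there is equality at $|W'|=L+1$, and the left side grows faster. Sum over the new $W'$. $\square$

**Step 1 (choosing probabilities at which one-vertex moves change little).** We move along a line of probabilities and use that $E\Psi$ cannot increase by more than $n$. For $t\in[0,t_0]$, $t_0=\eta/4$, let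
$$\alpha_t=\tfrac{\alpha^*}4+t\le\tfrac{\alpha^*}2,\qquad\gamma_t=\tfrac{\gamma^*}4+t\le\tfrac{\gamma^*}2,\qquad\beta_t=1-\alpha_t-\gamma_t\in[\tfrac12,1].$$
For $T\subseteq S$ let
$$\mathrm{Drop}(S,T)=\sum_{w\in S\setminus T}\pi\big(\Gamma(S,T),\Gamma(S-w,T)\big),\qquad\mathrm{Join}(S,T)=\sum_{w\in S\setminus T}\pi\big(\Gamma(S,T),\Gamma(S,T+w)\big),$$
where $S-w=S\setminus\{w\}$ and $T+w=T\cup\{w\}$. By (2) the second graph contains the first in each term.

Let $f(t)=E\Psi(\Gamma(S,T))$ for an $(\alpha_t,\beta_t,\gamma_t)$-random pair. It is a polynomial in $t$. For one vertex $w$, the expectation is $\alpha_tE\Psi_{w\in T}+\beta_tE\Psi_{w\in S\setminus T}+\gamma_tE\Psi_{w\text{ out}}$, where the subscript means that the status of $w$ is set as indicated and the other statuses are random. Since $(\alpha_t',\beta_t',\gamma_t')=(1,-2,1)$, the product rule gives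
$$f'(t)=\sum_{w\in V}E\big[\Psi_{w\in T}+\Psi_{w\text{ out}}-2\Psi_{w\in S\setminus T}\big].$$
As the status of $w$ is independent of the others, the term for $w$ equals $1/\beta_t$ times the same expectation restricted to the event $w\in S\setminus T$. With Fact 13 and $\beta_t\le1$,
$$f'(t)=\frac1{\beta_t}E\sum_{w\in S\setminus T}\Big[\Psi(\Gamma(S,T+w))+\Psi(\Gamma(S-w,T))-2\Psi(\Gamma(S,T))\Big]\ge\frac{E[\mathrm{Drop}+\mathrm{Join}]}{L+1}.$$
As $0\le f\le n$, by the mean value theorem there is $t\in[0,t_0]$ with $f'(t)\le n/t_0$, so
$$E[\mathrm{Drop}(S,T)+\mathrm{Join}(S,T)]\le(L+1)n/t_0.\tag{3}$$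
Fix this $t$ and write $\alpha=\alpha_t$, $\beta=\beta_t$, $\gamma=\gamma_t$. All of $\alpha,\beta,\gamma$ are $\ge\eta/4$.

## 9. Exposing the pair in two rounds; hyperedges that are split

**Step 2 (coupling).** We couple the pair about which $P_r$ speaks, now called $(S^-,T^+)$, with an $(\alpha,\beta,\gamma)$-random pair, which has more undecided vertices. Let $(S^-,T^+)$ be $(\alpha^*,\beta^*,\gamma^*)$-random. Given it, independently put each vertex of $T^+$ into $T$ with probability $\alpha/\alpha^*\in[\frac14,\frac12]$. Let $S=S^-\cup R$, where each vertex outside $S^-$ is independently *not* in $R$ with probability $\gamma/\gamma^*\in[\frac14,\frac12]$. Then $T\subseteq T^+\subseteq S^-\subseteq S$, and $(S,T)$ is $(\alpha,\beta,\gamma)$-random, because a vertex is in $T$ with probability $\alpha^*\cdot\alpha/\alpha^*$ and out of $S$ with probability $\gamma^*\cdot\gamma/\gamma^*$. Given $(S,T)$, the vertices of $S\setminus T$ are independently in $T^+\setminus T$, $S^-\setminus T^+$, $S\setminus S^-$ with probabilities $\frac{\alpha^*-\alpha}\beta$, $\frac{\beta^*}\beta$, $\frac{\gamma^*-\gamma}\beta$. As $\gamma^*-\gamma\ge\gamma^*/2$ and $\beta\le1$,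
$$P(v\in S\setminus S^-\mid S,T)\ge\eta/2\quad\text{for each }v\in S\setminus T.\tag{4}$$
Write $\Gamma=\Gamma(S,T)$ and $\Gamma^-=\Gamma(S^-,T^+)$. By (2), $\Gamma\subseteq\Gamma^-$.

**Step 3 (transitivity outside a small exceptional set).** "Lying in a common $L$-component" is not a transitive relation, since $L$-components overlap. We discard a few hyperedges so that it becomes transitive inside each remaining one. Order the $L$-components $W_1,W_2,\dots$ of $\Gamma^-$ by Fact 10, with sets $X_j$. Let $\mathcal E_0$ be the set of $e\in E$ for which there are $j$ and distinct $x,y\in e$ with $x\in X_j$, $y\in W_j$. By linearity the pair $x,y$ determines $e$, so Facts 10 and 9 give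
$$|\mathcal E_0|\le\sum_j2(L-1)|W_j|\le2L^2n.$$

**(T)** *If $e\notin\mathcal E_0$, $x,y,z\in e$, $y\ne x\ne z$ (possibly $y=z$), $\{x,y\}\subseteq W$, $\{x,z\}\subseteq W'$ for $L$-components $W,W'$ of $\Gamma^-$, then $W=W'$.* Otherwise, let $W_j$ be the later of the two. Then $x\in X_j$, and $y$ or $z$ lies in $W_j$, so $e\in\mathcal E_0$.

**Step 4 (splitting a bad hyperedge).** We arrange that a bad hyperedge shows, in the coarse pair, one part in $T$ and another part undecided. Let Bad be the set of $e$ with $|e\cap S^-|=r$, $e\cap S^-\subseteq T^+$, and $e\cap S^-$ in no $L$-component of $\Gamma^-$. We must show $E|\mathrm{Bad}|\le\varepsilon m$. For $e\in\mathrm{Bad}\setminus\mathcal E_0$ let $R_e$ be the graph on $e\cap S^-$ joining two vertices if some $L$-component of $\Gamma^-$ contains both. By (T), each edge of $R_e$ is contained in a unique $L$-component, and two edges of $R_e$ with a common vertex have the same one. So if $R_e$ were connected, $e\cap S^-$ would lie in a single $L$-component, a contradiction. Hence there is a partition $e\cap S^-=X_e\sqcup Y_e$ into nonempty parts with no $R_e$-edge between them. As $r\ge3$ we may take $|Y_e|\ge2$.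 Choose $(X_e,Y_e)$ as a function of $(S^-,T^+)$. Let
$$\mathrm{Bad}'=\{e\in\mathrm{Bad}\setminus\mathcal E_0:\ e\cap T=X_e,\ e\cap S=e\cap S^-\}.$$
Given $(S^-,T^+)$, each $e\in\mathrm{Bad}\setminus\mathcal E_0$ is in $\mathrm{Bad}'$ with probability $\ge4^{-k}$: vertices of $X_e$ must be put into $T$, those of $Y_e$ must not, those of $e\setminus S^-$ must not be in $R$, and each of these outcomes has probability at least $\frac14$. Hence
$$E|\mathrm{Bad}|\le2L^2n+4^kE|\mathrm{Bad}'|.\tag{5}$$
Each $e\in\mathrm{Bad}'$ has some type $(a,b)$ with respect to $(S,T)$, with $a\ge1$, $b\ge2$, $a+b=r$, and satisfies $e\cap S\subseteq T^+$. No $x\in e\cap T=X_e$ and $y\in e\cap(S\setminus T)=Y_e$ lie in a common $L$-component of $\Gamma^-$. Fix such $(a,b)$ until Section 12.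

**Definition (touches).** For $\theta=(a',b')$, $y\in S\setminus T$ and an $L$-component $K$ of $\Gamma$ (so $K\subseteq T$), let
$$N_\theta(y,K)=\#\{e\in E\text{ of type }\theta\text{ with respect to }(S,T):\ y\in e,\ e\cap K\ne\emptyset\}.$$

## 10. Almost every hyperedge of type $(a,b)$ sees a pair with many touches

**Claim 14.** The expected number of $e$ of type $(a,b)$ with respect to $(S,T)$ for which the following fails is at most $c_1(\varepsilon'm+Mn)$, with $c_1=c_1(k,\eta,L)$: there are $y\in e\cap(S\setminus T)$, an $L$-component $K$ of $\Gamma$ with $e\cap K\ne\emptyset$, and $1\le b'\le b$, with $N_{(a,b')}(y,K)\ge M$.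

*Proof.* We take $M$ to be an integer. Let $e$ have type $(a,b)$, with $e\cap(S\setminus T)=\{y_1,\dots,y_b\}$, indexed by a fixed order of $V$. We drop $y_b,\dots,y_2$ one at a time and then let $y_1$ join. Put
$$S_j=S\setminus\{y_{j+1},\dots,y_b\},\quad\Gamma_j=\Gamma(S_j,T)\ (1\le j\le b),\quad\Gamma_0=\Gamma(S_1,T+y_1).$$
By (2), $\Gamma=\Gamma_b\subseteq\Gamma_{b-1}\subseteq\dots\subseteq\Gamma_1\subseteq\Gamma_0$. With respect to $(S_j,T)$, $e$ has type $(a,j)$.

**Step A1 (changing statuses is cheap).** We will compare the pair $(S,T)$ with pairs in which some vertices of $e$ have moved. If the statuses of at most $k$ vertices are changed, the probability of the original configuration is at most $(4/\eta)^k$ times that of the new one, as all statuses have probability $\ge\eta/4$. So if for a given $e$ a map of configurations $\omega\mapsto\omega'$ changes only statuses of vertices of $e$ and is at most $\mu$-to-one, then summing over $\omega$ gives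
$$P(\omega'\text{ has a given property})\le\mu(4/\eta)^kP(\omega\text{ has that property}).$$

**Step A2 (the final trace is in one component).** By induction, $e$ usually ends up inside an $L$-component of $\Gamma_0$. Call $e$ *unlucky-1* if $e\cap S_1=(e\cap T)\cup\{y_1\}$ lies in no $L$-component of $\Gamma_0$. Changing the status of $y_1$ to $T$ and those of $y_2,\dots,y_b$ to out yields the configuration $(S_1,T+y_1)$, in which $e$ is one of the hyperedges counted in $P_{a+1}$. Here $2\le a+1\le r-1$, because $a=r-b\le r-2$. For given $e$ each new configuration arises from at most $k2^k$ originals (choose $y_1\in e$ and $\{y_2,\dots,y_b\}\subseteq e$). So the expected number of unlucky-1 hyperedges is at most $k2^k(4/\eta)^k\varepsilon'm$.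

**Step A3 (the first move that matters).** We locate the move at which a vertex of $e\cap T$ is affected. Suppose $e$ is not unlucky-1. Then some $L$-component of $\Gamma_0$ contains $e\cap T\ne\emptyset$ and $y_1\notin V(\Gamma_1)$, hence is new with respect to $\Gamma_1\to\Gamma_0$. So there is a largest $j\in\{1,\dots,b\}$ such that some $x\in e\cap T$ lies in an $L$-component $W'$ of $\Gamma_{j-1}$ that is new with respect to $\Gamma_j\to\Gamma_{j-1}$. Choose such $x$ and $W'$, and a piece $P\ni x$ of $W'$, by a fixed rule. (Moves are made in the order $j=b,b-1,\dots,1$, so the largest $j$ is the first such move.)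

**Step A4 (light pieces are rare).** The bound (3) on the number of pieces disposes of pieces with few touches. The step $\Gamma_j\to\Gamma_{j-1}$ is $\Gamma(S_j,T)\to\Gamma(S_j-w,T)$ if $j\ge2$, and $\Gamma(S_j,T)\to\Gamma(S_j,T+w)$ if $j=1$, with $w=y_j$. Call a piece of such a step *light* if at most $M$ hyperedges of type $(a,j)$ with respect to $(S_j,T)$ contain $w$ and meet the piece. Call $e$ *unlucky-2* if it is not unlucky-1 and $P$ is light. For any pair $(S',T)$, consider the $e'$ of type $(a,j)$ with respect to $(S',T)$ that, for some $w\in e'\cap(S'\setminus T)$, meet a light piece of the step at $w$. Their number is at most $M\,\mathrm{Drop}(S',T)$ for $j\ge2$, and at most $M\,\mathrm{Join}(S',T)$ for $j=1$, since $\mathrm{Drop}$ and $\mathrm{Join}$ count all pieces of all such steps. An unlucky-2 hyperedge $e$ is counted here for $(S',T)=(S_j,T)$, $w=y_j$. Changing $y_{j+1},\dots,y_b$ to out is at most $2^k$-to-one for given $e$ and $j$, and there are at most $k$ values of $j$. So by (3) and Step A1 the expected number of unlucky-2 hyperedges is at most $k2^k(4/\eta)^kM(L+1)n/t_0$.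

With $t_0=\eta/4$ the two bounds add up to at most $c_1(\varepsilon'm+Mn)$ for $c_1=k2^k(4/\eta)^k\cdot4(L+1)/\eta$.

**Step A5 (the remaining hyperedges have the required pair).** Let $e$ be neither. Then at least $M+1\ge2$ hyperedges of type $(a,j)$ with respect to $(S_j,T)$ contain $y_j$ and meet $P$. If $P$ were a singleton, then $P=\{x\}$ with $x\in T$, so $x\ne y_j$, and two hyperedges would contain both $x$ and $y_j$, contradicting linearity. So $P=K$ is an $L$-component of $\Gamma_j$ with $x\in K$. By maximality of $j$, for $i=j,\dots,b-1$ the vertex $x$ lies in no $L$-component of $\Gamma_i$ that is new with respect to $\Gamma_{i+1}\to\Gamma_i$. So if $K$ is an $L$-component of $\Gamma_i$, it is not new, hence it is an $L$-component of $\Gamma_{i+1}$. Inductively $K$ is an $L$-component of $\Gamma_{j+1},\dots,\Gamma_b=\Gamma$. Each counted hyperedge $e'\ne e$ satisfies $e'\cap e=\{y_j\}$ by linearity, so it avoids $y_{j+1},\dots,y_b$ and has type $(a,j)$ also with respect to $(S,T)$. There are at least $M$ such $e'$. So $N_{(a,j)}(y_j,K)\ge M$, and $x\in e\cap K$; the statement holds with $y=y_j$, $b'=j$. $\square$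

## 11. Pairs with many touches rarely fail to attach

**Definition (failing pair).** Call $(y,K)$, with $y\in S\setminus T$ and $K$ an $L$-component of $\Gamma$, failing if $y\in T^+$ and no $L$-component of $\Gamma^-$ contains $K\cup\{y\}$.

**Claim 15.** Let $\theta=(a,b')$, $1\le b'\le b$, and $p_1=(\eta/2)^k$. If $M\ge16L/p_1$, then
$$E\sum_{\substack{(y,K)\text{ failing}\\N_\theta(y,K)\ge M}}N_\theta(y,K)\ \le\ \frac{8k^2}{p_1}(2L^2n+\varepsilon'm)+\frac{16k^2}{p_1M}m.$$

*Proof.*

**Step B1 (cores).** We replace the overlapping $L$-components of $\Gamma$ by disjoint cores, so that touches can be counted. Order the $L$-components of $\Gamma$ as $K_1,K_2,\dots$ by Fact 10, and let $K_j^\circ=K_j\setminus\bigcup_{i<j}K_i$. The cores are disjoint and $|K_j\setminus K_j^\circ|\le2(L-1)$. Let $N^\circ(y,K)$ be the number of $e'\ni y$ of type $\theta$ meeting $K^\circ$; call these $e'$ the core touches of $(y,K)$. By linearity, each vertex of $K\setminus K^\circ$ lies in at most one hyperedge through $y$, so $N^\circ\ge N_\theta-2(L-1)\ge N_\theta/2$ when $N_\theta\ge M$. Each $e'$ is a core touch of at most $k^2$ pairs $(y,K)$, since $y\in e'$ and $K$ is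 determined by a vertex of $e'\cap K^\circ$.

**Step B2 (a fraction of the touches converts).** We show that in the second round enough touches are trimmed to size $a+1$. Fix $(S,T)$ and $(y,K)$ with $N_\theta(y,K)\ge M$. Let $e_1',\dots,e_N'$, $N=N^\circ\ge M/2$, be its core touches, and pick $x_i\in e_i'\cap K^\circ$. By linearity the sets $e_i'\setminus\{y\}$ are disjoint, so the $x_i$ are distinct (note $x_i\in T$, $y\notin T$). Condition on $y\in T^+$. Say $e_i'$ *converts* if the other $b'-1$ vertices of $e_i'\cap(S\setminus T)$ lie in $S\setminus S^-$. Then
$$e_i'\cap S^-=(e_i'\cap T)\cup\{y\}\subseteq T^+,\quad\text{of size }a+1\le r-1.$$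
By Step 2 of Section 9 and (4) the conversion events are independent with a common probability $p\ge p_1$. The number $N_c$ of converting touches has mean $pN$ and variance at most $pN$, so by Chebyshev $P(N_c<pN/2)\le4/(pN)\le4/(p_1N)$. There are at most $2k^2m/M$ pairs with $N^\circ\ge M/2$, since $\sum N^\circ\le k^2m$. So the expected total $N^\circ$ of pairs with $N_\theta\ge M$, $y\in T^+$ and $N_c<pN^\circ/2$ is at most
$$\frac4{p_1}\cdot\frac{2k^2m}M.$$

**Step B3 (converted touches attach $y$ to $K$).** We show that a failing pair with many conversions has many touches in a small exceptional set. Let $\mathcal E_1$ be the set of $e'$ with $e'\cap S^-\subseteq T^+$, $|e'\cap S^-|=a+1$, and $e'\cap S^-$ in no $L$-component of $\Gamma^-$. By $P_{a+1}$, applied to the $(\alpha^*,\beta^*,\gamma^*)$-random pair $(S^-,T^+)$, $E|\mathcal E_1|\le\varepsilon'm$. Let $(y,K)$ be failing with $N_\theta\ge M$ and $N_c\ge pN/2\ge p_1N/2$, where $N=N^\circ$. As $\Gamma\subseteq\Gamma^-$, $K$ lies in an $L$-component $Q_K$ of $\Gamma^-$, and $y\notin Q_K$ since the pair is failing.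

Let $e_i'$ be converting with $e_i'\notin\mathcal E_0\cup\mathcal E_1$. There is an $L$-component $Q_i\ni x_i,y$ of $\Gamma^-$. Then $Q_i\ne Q_K$ and $x_i\in Q_i\cap Q_K$. If $Q_i=W_j$ is later than $Q_K$ in the order of Step 3 of Section 9, then $x_i\in X_j$ and $y\in W_j$, so $e_i'\in\mathcal E_0$, a contradiction. So $Q_K=W_j$ is later and $x_i\in X_j$. As the $x_i$ are distinct, this happens for at most $2(L-1)$ indices $i$. Hence at least $p_1N/2-2L\ge p_1N/4$ core touches of $(y,K)$ are in $\mathcal E_0\cup\mathcal E_1$, using $p_1N\ge p_1M/2\ge8L$.

Summing over such pairs, and using that each hyperedge is a core touch of at most $k^2$ pairs, $\sum N^\circ\le\frac4{p_1}k^2(|\mathcal E_0|+|\mathcal E_1|)$, whose expectation is at most $\frac{4k^2}{p_1}(2L^2n+\varepsilon'm)$. Add the bound of Step B2 and use $N_\theta\le2N^\circ$. $\square$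

## 12. Charging split hyperedges to failing pairs

**Step 5 (charging).** We bound $E|\mathrm{Bad}'|$ by Claims 14 and 15. Let $e\in\mathrm{Bad}'$ have type $(a,b)$ and not be exceptional in Claim 14. Take $y,K,b'$ from Claim 14 and $x\in e\cap K\subseteq e\cap T=X_e$. Then $y\in e\cap S\subseteq T^+$ and $y\in Y_e$. If an $L$-component of $\Gamma^-$ contained $K\cup\{y\}$, it would contain $x\in X_e$ and $y\in Y_e$, a contradiction. So $(y,K)$ is failing; charge $e$ to $(y,K)$. The number of $e$ of type $(a,b)$ charged to $(y,K)$ is at most $N_{(a,b)}(y,K)$. If $N_{(a,b)}(y,K)\ge M$, this is a term of Claim 15 for $\theta=(a,b)$. If $N_{(a,b)}(y,K)<M$, then it is less than $M\le N_{(a,b')}(y,K)$ for some $b'\le b$, a term of Claim 15 for $\theta=(a,b')$. (This is why the statement of Claim 14 allows $b'<b$.) Summing over $b'\le b$ and over the at most $k$ types $(a,b)$,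
$$E|\mathrm{Bad}'|\le k\,c_1(\varepsilon'm+Mn)+k^2\Big[\frac{8k^2}{p_1}(2L^2n+\varepsilon'm)+\frac{16k^2}{p_1M}m\Big].\tag{6}$$

**Step 6 (constants).** It remains to see that the constants can be chosen in the announced order. Note that $p_1$ and $c_1$ depend only on $k,\eta,L$. Choose first an integer $M\ge16L/p_1$ with
$$4^k\cdot\frac{16k^4}{p_1M}\le\frac\varepsilon3,$$
then $\varepsilon'>0$ with $4^k\big(kc_1+\frac{8k^4}{p_1}\big)\varepsilon'\le\frac\varepsilon3$, then $C_0$, at least the constants of $P_{r'}$ ($2\le r'<r$) for $(L,\varepsilon',\eta/4)$, also satisfying
$$2L^2+4^k\Big(kc_1M+\frac{16k^4L^2}{p_1}\Big)\le\frac{\varepsilon C_0}3.$$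
Insert (6) into (5). The terms with $1/M$, those with $\varepsilon'$, and those with $n\le m/C_0$ contribute at most $\varepsilon m/3$ each, so $E|\mathrm{Bad}|\le\varepsilon m$. This proves $P_r$, and by induction Proposition 12. With Section 6, Theorem 1 is proved, and with it the Corollary: for bipartite $H$ and every $s$, every $K_{s,s}$-free graph of sufficiently large average degree, depending only on $H$ and $s$, contains an induced odd subdivision of $H$. $\blacksquare$
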